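# Linked cyclic algebras of degree $p$ in characteristic $p$ and their essential dimension

Throughout, $p$ is a prime and $k$ is an algebraically closed field of characteristic $p$. We write $\wp(x)=x^p-x$; in characteristic $p$ this map is additive. We write $[x,z]=xz-zx$ for elements of a ring; the cyclic algebras below carry a different bracket, $[\omega,\beta)$.

## 1. Essential dimension, cyclic algebras and linked sequences

**Definition 1 (essential dimension).** Let $\mathrm{Fields}_k$ be the category of fields containing $k$, and $\mathcal F$ a covariant functor from $\mathrm{Fields}_k$ to sets. Let $A\in\mathcal F(K)$. We say that $A$ descends to a field $E$, or is defined over $E$, if $k\subseteq E\subseteq K$ and $A=B_K$ for some $B\in\mathcal F(E)$. The essential dimension $\operatorname{ed}(A)$ is the minimal $d$ such that $A$ descends to a field $E$ with $\operatorname{tr.deg}(E/k)=d$. The essential $p$-dimension $\operatorname{ed}_p(A)$ is the minimum of $\operatorname{ed}(A_L)$ over all finite field extensions $L/K$ of degree prime to $p$. Finally, $\operatorname{ed}(\mathcal F)$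 and $\operatorname{ed}_p(\mathcal F)$ are the suprema of $\operatorname{ed}(A)$ and $\operatorname{ed}_p(A)$ over all $K$ and all $A\in\mathcal F(K)$.

Taking $L=K$ shows $\operatorname{ed}_p(A)\le\operatorname{ed}(A)$. For a prime $q\ne p$ one defines $\operatorname{ed}_q$ in the same way, with degrees prime to $q$.

Before the example, recall a fact about Artin–Schreier polynomials.

**(AS)** Over a field $F$ of characteristic $p$, the polynomial $X^p-X-\omega$ is either irreducible or a product of linear factors. Indeed, if $\theta$ is a root, then the roots are $\theta+i$, $i\in\mathbb F_p$. An irreducible factor of degree $d$ has sum of roots $d\theta+i_0\in F$ for some $i_0\in\mathbb F_p$. If $d<p$, then $d$ is invertible in $F$, so $\theta\in F$ and all roots are in $F$.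

**Example 1.** Let $\mathcal F(K)=K/\wp(K)$. The class of $a\in K$ is defined over $k(a)$, so $\operatorname{ed}(\mathcal F)\le1$. Let $A$ be the class of $t$ in $\mathcal F(k(t))$. If $t=\wp(z)$ with $z\in k(t)$, then $z$ has a pole at infinity, of order $r\ge1$ say, and $\wp(z)$ has a pole of order $pr\neq1$ there; so $t\notin\wp(k(t))$. By (AS), $X^p-X-t$ is irreducible over $k(t)$. If $L/k(t)$ has finite degree prime to $p$, then $L$ contains no root of this polynomial, since otherwise $p$ would divide the degree. So $A_L\ne0$. A subfield $E\supseteq k$ of $L$ with transcendence degree $0$ is $k$ itself, and $k/\wp(k)=0$. So $A_L$ does not descend to transcendence degree $0$, and $\operatorname{ed}(A)=\operatorname{ed}_p(A)=1$. On the other hand, for a prime $q\ne p$ we may adjoin a root of $X^p-X-t$, an extension of degree $p$; so $\operatorname{ed}_q(A)=0$.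

**Definition 2 (cyclic algebra).** Let $F$ be a field of characteristic $p$, $\omega\in F$, $\beta\in F^\times$. The cyclic algebra $[\omega,\beta)_F=[\omega,\beta)_{p,F}$ is the $F$-algebra generated by $u,y$ with
$$u^p-u=\omega,\qquad yuy^{-1}=u+1,\qquad y^p=\beta.$$
We call $\omega$ and $\beta$ the first and second slot.

Recall that $[\omega,\beta)_F$ is central simple over $F$ of dimension $p^2$ with basis $u^iy^j$, $0\le i,j<p$, and that its scalar extension to a field $F'\supseteq F$ is $[\omega,\beta)_{F'}$. Since $p$ is prime, it is either a division algebra or isomorphic to $M_p(F)$; in the second case we say it is split. A unital homomorphism between central simple algebras of equal finite dimension is an isomorphism. Hence if a central simple algebra $A$ of dimension $p^2$ contains elements $u',y'$ with $u'^p-u'=\omega'$, $y'u'y'^{-1}=u'+1$, $y'^p=\beta'$, where $\omega'\in F$ and $\beta'\in F^\times$, then $A\cong[\omega',\beta')_F$. We call this a presentation of $A$.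

**Example 2.** In $M_p(F)$, with basis vectors $e_i$ indexed by $i\in\mathbb F_p$, let $ue_i=i\,e_i$ and $ye_i=e_{i-1}$. Then $u^p=u$, $y^p=1$, and $yuy^{-1}e_i=yu\,e_{i+1}=(i+1)e_i$. So $[0,1)_F\cong M_p(F)$.

Presentations are far from unique. Two families of changes will be used all the time.

**(F1)** For $z\in F$, $[\omega,\beta)\cong[\omega+\wp(z),\beta)$: replace $u$ by $u+z$. Moreover $[0,\beta)$ has zero divisors, since $\prod_{i\in\mathbb F_p}(u+i)=u^p-u=0$ with every factor nonzero. So if $\omega\in\wp(F)$, then $[\omega,\beta)$ is not a division algebra, hence is split.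

**(F2)** For $c\in F^\times$, $[\omega,\beta c^p)\cong[\omega,\beta)$: replace $y$ by $cy$. For $\omega\ne0$ and $m\in\mathbb Z$, $[\omega,\beta\omega^m)\cong[\omega,\beta)$. Indeed $u(u^{p-1}-1)=\omega$, so $u$ is invertible; conjugation by $u^my$ sends $u$ to $u+1$; and
$$(u^my)^p=u^m(u+1)^m\cdots(u+p-1)^m\,y^p=\Big(\prod_{i\in\mathbb F_p}(u+i)\Big)^m\beta=\omega^m\beta .$$

**Definition 3 (linked sequences).** For $n\ge1$, $\operatorname{LCA}_{p,n}$ is the functor sending $F\supseteq k$ to the set of sequences
$$\big([\omega,\beta_1)_F,\ [\omega,\beta_2)_F,\ \dots,\ [\omega,\beta_n)_F\big),\qquad \omega\in F,\ \beta_1,\dots,\beta_n\in F^\times,$$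
each algebra being taken up to isomorphism.

**Example 3.** Over $F=k(t_0,t_1,t_2)$ the pair $([t_0,t_1),[t_0,t_2))$ is linked. So is $([t_0,t_1),[t_0+t_1^p-t_1,\,t_2))$, and it is the same element of $\operatorname{LCA}_{p,2}(F)$ by (F1). Only the existence of one common first slot matters, and the first slot is not determined by the sequence.

A linked sequence of length $n$ is written with the $n+1$ parameters $\omega,\beta_1,\dots,\beta_n$. The problem is whether one can always do with fewer, possibly after an extension of degree prime to $p$: is $\operatorname{ed}(\operatorname{LCA}_{p,n})=n+1$, and is $\operatorname{ed}_p(\operatorname{LCA}_{p,n})=n+1$, for every prime $p$ and every $n\ge1$? The problem comes from Adam Chapman and Kelly McKinnie, "Essential Dimension of Central Simple Algebras when the Characteristic is Bad", arXiv:2511.14395 (2025). The known results it starts from are: $\operatorname{ed}(\operatorname{LCA}_{p,n})\le n+1$ always; both dimensions of $\operatorname{LCA}_{2,n}$ (with $p=2$) equal $n+1$ for every $n$; and $\operatorname{ed}(\operatorname{LCA}_{p,2})=3$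 for every $p$. The answer is yes.

**Main Theorem.** $\operatorname{ed}(\operatorname{LCA}_{p,n})=\operatorname{ed}_p(\operatorname{LCA}_{p,n})=n+1$ for all primes $p$ and all $n\ge1$.

## 2. The bound $n+1$, and Tsen's theorem for a single algebra

The upper bound is immediate. The sequence $([\omega,\beta_i)_F)_i$ is defined over $k(\omega,\beta_1,\dots,\beta_n)$, whose transcendence degree is at most $n+1$. So $\operatorname{ed}_p(A)\le\operatorname{ed}(A)\le n+1$ for each $A\in\operatorname{LCA}_{p,n}(F)$.

For $n=1$ the lower bound is a textbook matter. Recall Tsen's theorem: if $E$ is finitely generated of transcendence degree $\le1$ over the algebraically closed field $k$, then $\operatorname{Br}(E)=0$, so every central simple $E$-algebra is split. Let $D=[\omega,\beta)_K$ be a division algebra. Over an extension $L/K$ of degree prime to $p$, $D_L$ is not split, because the degree of a finite splitting field is divisible by the index $p$ of $D$. If $D_L\cong[\omega_0,b)_L$ with $\omega_0,b\in E\subseteq L$ and $\operatorname{tr.deg}(E/k)\le1$, replace $E$ by $k(\omega_0,b)$; by Tsen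 $[\omega_0,b)_E$ is split, and then so is $D_L$, a contradiction. So $\operatorname{ed}_p(D)=2$ for any such $D$; Lemma 1 below provides division algebras of this kind.

For $n=2$ this argument stops. We must exclude a field $E$ of transcendence degree $2$, and such a field can carry division algebras of degree $p$. Each of the two algebras alone is defined over a field of transcendence degree at most $2$; only the pair can fail to be.

The pair can also succeed. By (F2), $[t_0,t_0t_1)\cong[t_0,t_1)$, so $([t_0,t_1),[t_0,t_0t_1))$ is defined over $k(t_0,t_1)$ although its second slots are algebraically independent. Any lower bound has to see that $t_0,t_1,t_0t_1$ are multiplicatively dependent. This suggests measuring slots by a valuation, modulo $p$.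

## 3. Values of slots in iterated Laurent series fields

Valuations are written additively, with $v(0)=\infty$. We use constantly:

**(V)** A finite sum of elements whose finite values are pairwise distinct has value equal to the minimum of the values.

**Definition 4 (the field $K$).** For $N\ge0$ let $K=k((t_0))((t_1))\cdots((t_N))$, with the valuation $v:K^\times\to\Gamma_K=\mathbb Z^{N+1}$ for which $v(t_0^{a_0}\cdots t_N^{a_N})=(a_0,\dots,a_N)$. The group is ordered lexicographically with the $t_N$-coordinate most significant: $v(f)$ records first the $t_N$-order of $f$, then the $t_{N-1}$-order of its leading coefficient, and so on. The residue field is $k$, and $v$ is trivial on $k^\times$.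

**Example 4.** For $N=1$, $f=t_0^2+t_0^{-5}t_1$ has $t_1$-order $0$ and leading coefficient $t_0^2$, so $v(f)=(2,0)$. We have $v(t_0^{-1})=(-1,0)<0$, and $v(t_0^{100}t_1^{-1})=(100,-1)$ is smaller still.

**Theorem A.** Let $n\ge1$, $\omega\in K$, $\beta_1,\dots,\beta_n\in K^\times$ with $v(\omega)<0$ and $v(\omega),v(\beta_1),\dots,v(\beta_n)$ linearly independent over $\mathbb F_p$ in $\Gamma_K/p\Gamma_K$. Then $A=([\omega,\beta_1)_K,\dots,[\omega,\beta_n)_K)$ satisfies $\operatorname{ed}(A)=\operatorname{ed}_p(A)=n+1$.

Theorem A implies the Main Theorem: the upper bound was shown in Section 2, and the lower bound is Theorem A with $N=n$, $\omega=t_0^{-1}$, $\beta_i=t_i$.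

Here is why values can bound a transcendence degree from below. We need two counts.

**(C1)** Let $F$ be a subfield of a valued field $(L,v)$ of characteristic $p$ with value group $\Gamma$, and let $x_1,\dots,x_r\in F^\times$ have values independent in $\Gamma/p\Gamma$. Write $x^I=x_1^{I_1}\cdots x_r^{I_r}$ for $I\in\{0,\dots,p-1\}^r$. If $c_I\in F^\times$, then $v(c_I^px^I)\in\sum_sI_sv(x_s)+p\Gamma$, and these cosets of $p\Gamma$ are distinct for distinct $I$. By (V) the value of $\sum_I c_I^px^I$ (with $c_I\in F$) is the minimum of the values of its terms. So the $p^r$ monomials $x^I$ are linearly independent over $F^p$, and $[F:F^p]\ge p^r$.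

**(C2)** If $F'/F$ is finite and $[F:F^p]<\infty$, then $[F':F'^p]=[F:F^p]$. Indeed $[F'^p:F^p]=[F':F]$ by applying Frobenius, and
$$[F':F][F:F^p]=[F':F^p]=[F':F'^p][F'^p:F^p].$$
In particular, if $E$ is finitely generated over $k$ of transcendence degree $d$, it is finite over some $k(z_1,\dots,z_d)$. As $k$ is perfect, the $p$-th powers there form $k(z_1^p,\dots,z_d^p)$, so $[E:E^p]=p^d$.

Now the first thing to try is this. Suppose $A$ descends to $E$ with $\operatorname{tr.deg}(E/k)\le n$, via slots $\omega_0,b_1,\dots,b_n\in E$; we may take $E=k(\omega_0,b_1,\dots,b_n)$. If $v(\omega_0),v(b_1),\dots,v(b_n)$ were independent modulo $p$, then (C1) would give $[E:E^p]\ge p^{n+1}$, against (C2). So one hopes that the independence of the values of the slots is a property of the algebras and not of the presentation.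

It is not. First, by (F1) we may replace $\omega$ by $\omega+\wp(z)$ with $v(z)<0$ and $pv(z)<v(\omega)$; the new first slot has value $pv(z)\in p\Gamma$. Second, there is a worse change.

**Example 5.** For all $\omega\in F$, $\beta\in F^\times$ we have $[\omega,\beta)\cong[\omega+\beta,\beta)$. In $[\omega,\beta)$ put $u'=u+y$. Then $yu'y^{-1}=u'+1$. The element $c=u'^p-u'$ commutes with $u'$, and with $y$ since $(u'+1)^p-(u'+1)=c$. As $u',y$ generate the algebra, $c\in F$. To find $c$, write elements uniquely as $\sum_{j<p}c_jy^j$ with $c_j\in F[u]$ and look at the coefficient of $y^0$. Expanding $(u+y)^p$ into words, a word with $j$ letters $y$ has the form $f(u)y^j$. So only the words $u^p$ and $y^p=\beta$ contribute to $y^0$, and $c=u^p+\beta-u=\omega+\beta$.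

Take $N=1$, $\omega=t_0^{-1}$, $\beta=t_1^{-1}$. The values $(-1,0),(0,-1)$ are independent modulo $p$, but the presentation $[t_0^{-1}+t_1^{-1},\,t_1^{-1})$ of the same algebra has both slots of value $(0,-1)$. The first slot has negative value outside $p\Gamma$, so this is not an effect of an added $p$-th power.

So for one algebra the hope is false. But in Example 5 the first slot was moved in the direction of $\beta$. In a linked sequence the first slot is common: with $n\ge2$ it would have to move in the direction of $\beta_1$ and of $\beta_2$ at once. The plan is therefore: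

1. Prove that for $n\ge2$ a common first slot of negative value outside $p\Gamma$ has the same value as $\omega$, and that the values of all slots are then independent (Proposition 3). The tool is the size of commutators in the division algebras $[\omega,\beta_i)$.
2. Remove the effect of $\wp$, so that a given first slot acquires negative value outside $p\Gamma$ (Lemma 5). To use (C1) and (C2) this has to be done inside $E$, and it is not clear in advance that $E$ has elements enough for that. We shall reduce twice: first in $L$, which yields information about the $b_i$, and then in $E$, using the $b_i$.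

## 4. Commutators in totally ramified cyclic algebras

In this section $(L,v)$ is any valued field of characteristic $p$ with value group $\Gamma$. Let $\omega\in L$, $\beta\in L^\times$, $\gamma=v(\omega)<0$, $\varepsilon=v(\beta)$, with $\gamma,\varepsilon$ linearly independent in $\Gamma/p\Gamma$, and let $D=[\omega,\beta)_L$. All values lie in the ordered group $\Gamma\otimes\mathbb Q$.

**Lemma 1.** The valuation $v$ extends to a function on $D$ with $v(xx')=v(x)+v(x')$ and $v(x+x')\ge\min(v(x),v(x'))$, given by
$$v\Big(\sum_{0\le i,j<p}a_{ij}u^iy^j\Big)=\min_{i,j}\Big(v(a_{ij})+\frac{i\gamma}p+\frac{j\varepsilon}p\Big)\qquad(a_{ij}\in L).\tag{1}$$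
The terms with $a_{ij}\ne0$ have values in pairwise distinct cosets of $\Gamma$. In particular $D$ is a division algebra, and its value group is $\Gamma_D=\Gamma+\mathbb Z\frac\gamma p+\mathbb Z\frac\varepsilon p$.

*Proof.* **Step 1: the cosets.** This step gives the statement about terms. The element $i\gamma/p+j\varepsilon/p$ lies in $\Gamma$ only if $i\gamma+j\varepsilon\in p\Gamma$, that is, $i\equiv j\equiv0\bmod p$. So the cosets $i\gamma/p+j\varepsilon/p+\Gamma$, $0\le i,j<p$, are distinct.

**Step 2: the subfield generated by $u$.** We construct the valuation on $N=L(u)$ and show that it is invariant under $u\mapsto u+1$. Extend $v$ to an algebraic closure of $L$, and let $u$ be a root of $X^p-X-\omega$ there. If $v(u)\ge0$, then $v(\omega)\ge0$, which is false. So $v(u)<0$, $v(u^p)<v(u)$, and $\gamma=pv(u)$, i.e. $v(u)=\gamma/p$. The values $i\gamma/p$, $0\le i<p$, are distinct modulo $\Gamma$. So the nonzero terms of $\sum_{i<p}a_iu^i$ have distinct values, and by (V)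
$$v\Big(\sum_{i<p} a_iu^i\Big)=\min_i\Big(v(a_i)+\frac{i\gamma}p\Big).$$
In particular $1,u,\dots,u^{p-1}$ are $L$-independent, so $X^p-X-\omega$ is irreducible. Since $u+1$ is also a root, there is an automorphism $\sigma$ of $N/L$ with $\sigma(u)=u+1$. As $v(u+1)=\gamma/p$ too, the same argument gives $v(\sum a_i(u+1)^i)=\min(v(a_i)+i\gamma/p)$. So $v\circ\sigma=v$ on $N$, and $\Gamma_N=\Gamma+\mathbb Z\gamma/p$.

**Step 3: the function on $D$.** Identify $N$ with $L[u]\subset D$. Then $D=\bigoplus_{j<p}Ny^j$ with $yc=\sigma(c)y$ for $c\in N$. Put $v(\sum_jc_jy^j)=\min_j(v(c_j)+j\varepsilon/p)$, which is formula (1). The inequality $v(x+x')\ge\min(v(x),v(x'))$ holds coefficientwise. Since $v(-x)=v(x)$, the usual argument gives equality when $v(x)\ne v(x')$, so (V) holds in $D$.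

**Step 4: multiplicativity.** For $0<j<p$ we have $j\varepsilon/p\notin\Gamma_N$ by Step 1. So the nonzero terms $c_jy^j$ of one element have distinct values, and each nonzero element has a unique leading term. Consider a product of nonzero elements
$$\Big(\sum_jc_jy^j\Big)\Big(\sum_lc'_ly^l\Big)=\sum_{j,l}c_j\sigma^j(c'_l)\,y^{j+l}.$$
The term of index $(j,l)$ has value $v(c_j)+v(c'_l)+(j+l)\varepsilon/p=v(c_jy^j)+v(c'_ly^l)$. Here we use $v\circ\sigma=v$ and, if $j+l\ge p$, also $y^{j+l}=\beta y^{j+l-p}$ with $v(\beta)=\varepsilon$. The term coming from the two leading terms has strictly smaller value than every other term, so it determines the value of the sum: $v(xx')=v(x)+v(x')$.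

Hence $D$ is a finite-dimensional algebra without zero divisors, that is, a division algebra. By (1) all values lie in $\Gamma+\mathbb Z\gamma/p+\mathbb Z\varepsilon/p$, and $v(u)=\gamma/p$, $v(y)=\varepsilon/p$ show that this group is attained. $\square$

**Definition 5 (leading monomial).** By Lemma 1, each $x\in D^\times$ can be written uniquely as $x=a\,u^iy^j+x_1$ with $a\in L^\times$, $0\le i,j<p$, where $au^iy^j$ is one of the terms of $x$ in the basis $u^iy^j$ and $v(x_1)>v(x)$. We call $au^iy^j$ the leading monomial of $x$. We have $v(x)\equiv i\gamma/p+j\varepsilon/p\bmod\Gamma$, and this coset determines $(i,j)$.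

**Example 6.** The leading monomial of $u+y$ is $y$ if $\varepsilon<\gamma$, and $u$ if $\varepsilon>\gamma$.

The next lemma says that commutators in $D$ are smaller than products, by at least $-\gamma/p>0$, and says when the gain is exactly this.

**Lemma 2.** For $x,z\in D^\times$,
$$v([x,z])\ge v(x)+v(z)-\frac\gamma p.\tag{2}$$
Equality holds if the leading monomials $au^iy^j$ of $x$ and $bu^{i'}y^{j'}$ of $z$ satisfy $ji'-ij'\not\equiv0\bmod p$.

*Proof.* **Step 1: monomials.** We compute the commutator exactly. Since $y^ju^{i'}=(u+j)^{i'}y^j$,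
$$[u^iy^j,u^{i'}y^{j'}]=\big(u^i(u+j)^{i'}-u^{i'}(u+j')^i\big)y^{j+j'}=\sum_{s\ge1}\Big(\binom{i'}sj^s-\binom isj'^s\Big)u^{i+i'-s}y^{j+j'},$$
because the terms with $s=0$ cancel. The coefficients are in $\mathbb F_p$, so each nonzero one has value $0$. The term with $s=1$ has coefficient $ji'-ij'$, and if this is nonzero its value is
$$\frac{(i+i'-1)\gamma+(j+j')\varepsilon}p=v(u^iy^j)+v(u^{i'}y^{j'})-\frac\gamma p.$$
As $\gamma<0$, the nonzero terms with $s\ge2$ have strictly larger value. This proves both claims for monomials, also with coefficients $a,b\in L^\times$, which are central.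

**Step 2: general elements.** We extend (2) by bilinearity. All terms of $x$ have value $\ge v(x)$, all terms of $z$ have value $\ge v(z)$, and $[x,z]$ is the sum of the commutators of the terms; so (2) holds. For equality write $x=x_0+x_1$, $z=z_0+z_1$ with $x_0,z_0$ the leading monomials. If $ji'-ij'\not\equiv0$, then $[x_0,z_0]$ has value exactly $v(x)+v(z)-\gamma/p$ by Step 1. The commutators $[x_0,z_1],[x_1,z_0],[x_1,z_1]$ have strictly larger value by (2), or vanish. $\square$

**Example 7.** For $x=y$, $z=u$ we have $ji'-ij'=1$ and $[y,u]=y$; both sides of (2) equal $\varepsilon/p$. Now let $\varepsilon<\gamma$, $x=y$, $z=u+y$. Again $[y,u+y]=y$, of value $\varepsilon/p$, while the right side of (2) is $\varepsilon/p+(\varepsilon-\gamma)/p$, which is strictly smaller. The leading monomials are both $y$, and $ji'-ij'=0$.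

Lemma 2 already says something about every presentation. Suppose $u',y'\in D$ satisfy $u'^p-u'=\omega'$, $y'u'y'^{-1}=u'+1$ with $\gamma'=v(\omega')<0$. As in Lemma 1, $v(u')=\gamma'/p$. The relation reads $[y',u']=y'$, so (2) gives $v(y')\ge v(y')+(\gamma'-\gamma)/p$, i.e. $\gamma'\le\gamma$. Example 5 with $\varepsilon<\gamma$ shows that the inequality can be strict. To force equality we must reach the equality case of Lemma 2.

## 5. Rigidity of a common first slot

**Proposition 3.** Let $(L,v)$ be a valued field of characteristic $p$ with value group $\Gamma$. Let $n\ge2$, $\omega\in L$, $\beta_i\in L^\times$, $\gamma=v(\omega)<0$, $\varepsilon_i=v(\beta_i)$, with $\gamma,\varepsilon_1,\dots,\varepsilon_n$ independent in $\Gamma/p\Gamma$. Let $\omega'\in L$, $b_i\in L^\times$ with $\gamma':=v(\omega')<0$, $\gamma'\notin p\Gamma$, and $[\omega',b_i)_L\cong[\omega,\beta_i)_L$ for $i=1,\dots,n$. Then $\gamma'=\gamma$, and $\gamma,v(b_1),\dots,v(b_n)$ are linearly independent in $\Gamma/p\Gamma$.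

*Proof.* Let $D_i=[\omega,\beta_i)_L$, with generators $u,y$ (we suppress their dependence on $i$) and the valuation of Lemma 1. Let $u',y'\in D_i$ satisfy $u'^p-u'=\omega'$, $y'u'y'^{-1}=u'+1$, $y'^p=b_i$. Angle brackets denote $\mathbb F_p$-spans in $\Gamma/p\Gamma$.

**Step 1: the direction of $\gamma'$.** Here linkage is used, to show that $\gamma'$ is a multiple of $\gamma$ modulo $p\Gamma$. If $v(u')\ge0$, then $v(\omega')\ge0$, which is false; so $v(u')<0$ and $v(u')=\gamma'/p$. This lies in $\Gamma_{D_i}=\Gamma+\mathbb Z\gamma/p+\mathbb Z\varepsilon_i/p$, so $\gamma'\in\langle\gamma,\varepsilon_i\rangle$ modulo $p\Gamma$, for every $i$. Since $n\ge2$ and $\langle\gamma,\varepsilon_1\rangle\cap\langle\gamma,\varepsilon_2\rangle=\langle\gamma\rangle$, and since $\gamma'\notin p\Gamma$,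
$$\gamma'\equiv a\gamma\bmod p\Gamma\qquad\text{with }1\le a\le p-1.$$
So $v(u')\equiv a\gamma/p\bmod\Gamma$, and in each $D_i$ the leading monomial of $u'$ is an $L$-multiple of $u^a$. This is what fails in Example 5, where the leading monomial of $u'=u+y$ is $y$.

From now on fix $i$.

**Step 2: a basis adapted to $u'$.** We want to split $y'$ into a part commuting with $u'$ and a part whose leading monomial is under control. Let $M=L[u']$, a commutative subfield of $D_i$. The values $j\gamma'/p$ of $u'^j$, $0\le j<p$, are distinct modulo $\Gamma$, because $\gamma'\notin p\Gamma$. So these powers are $L$-independent; they span $M$, because $u'$ is a root of a polynomial of degree $p$. Hence $[M:L]=p$ and, by (V), $\Gamma_M=\Gamma+\mathbb Z\gamma'/p$. Since $\gamma'/p\in a\gamma/p+\Gamma$ with $a$ prime to $p$, and $p\cdot\gamma/p\in\Gamma$, we get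
$$\Gamma_M=\Gamma+\mathbb Z\gamma/p.$$
The values $v(y^j)=j\varepsilon_i/p$, $0\le j<p$, are distinct modulo $\Gamma_M$. So the nonzero terms of a sum $\sum_{j<p}m_jy^j$ with $m_j\in M$ have values in distinct cosets of $\Gamma_M$, and the value of the sum is the minimum. In particular $1,y,\dots,y^{p-1}$ are left $M$-independent, and by dimension count they form a left $M$-basis of $D_i$. Write
$$y'=m_0+z,\qquad m_0\in M,\qquad z=\sum_{j=1}^{p-1}m_jy^j.$$
The relation $y'u'=(u'+1)y'$ says $[y',u']=y'\neq0$. As $m_0$ commutes with $u'$,
$$[z,u']=y'.\tag{3}$$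
So $z\ne0$. Moreover $v(z)\notin\Gamma_M$, and $v(y')=\min(v(m_0),v(z))$.

**Step 3: the equality case of Lemma 2.** We compute $v(y')$ from (3). Since $v(z)\notin\Gamma+\mathbb Z\gamma/p$, the leading monomial of $z$ is an $L$-multiple of $u^cy^l$ with $0<l<p$. That of $u'$ is a multiple of $u^ay^0$. The determinant in Lemma 2 is $l\cdot a-c\cdot0=la\not\equiv0\bmod p$. Hence
$$v(y')=v(z)+v(u')-\frac\gamma p=v(z)+\frac{\gamma'-\gamma}p.\tag{4}$$

**Step 4: $\gamma'=\gamma$.** We compare (4) with $v(y')=\min(v(m_0),v(z))$. Both $\gamma/p$ and $\gamma'/p$ lie in $\Gamma_M$ and $v(z)$ does not, so $v(y')\notin\Gamma_M$ by (4). But $v(m_0)\in\Gamma_M\cup\{\infty\}$, so $v(y')\ne v(m_0)$, and therefore $v(y')=v(z)$. Now (4) gives $\gamma'=\gamma$.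

**Step 5: the second slots.** It remains to locate $v(b_i)$. We have $v(b_i)=p\,v(y')$ with $v(y')\in\Gamma_{D_i}\setminus\Gamma_M$. Multiplying by $p$, modulo $p\Gamma$ we get $v(b_i)\in\langle\gamma,\varepsilon_i\rangle\setminus\langle\gamma\rangle$, so $\langle\gamma,v(b_i)\rangle=\langle\gamma,\varepsilon_i\rangle$. This holds for each $i$. So $\gamma,v(b_1),\dots,v(b_n)$ span the same space as $\gamma,\varepsilon_1,\dots,\varepsilon_n$, which has dimension $n+1$. Hence they are independent. $\square$

## 6. Prime-to-$p$ extensions of $K$ and reduction modulo $\wp$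

Let $K$ be as in Definition 4 and let $L/K$ be finite of degree $m$ prime to $p$. Recall that a valued field is henselian if its valuation extends uniquely to every algebraic extension. Equivalently, Hensel's lemma holds: a simple root in the residue field of the reduction of a monic polynomial over the valuation ring lifts to a root.

**Lemma 4.** (a) $v$ extends uniquely to $L$. The residue field is $k$, $\Gamma_L\subset\frac1m\mathbb Z^{N+1}$ with the lexicographic order, and $\Gamma_K/p\Gamma_K\to\Gamma_L/p\Gamma_L$ is an isomorphism.
(b) If $a\in L$ and $v(a)\ge0$, then $a\in\wp(L)$.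
(c) $[L:L^p]=p^{N+1}$.

*Proof.* **Part (a)** transfers hypotheses modulo $p$ from $K$ to $L$. The valuation $v$ on $K$ is a composite of complete discrete valuations, hence henselian (Engler–Prestel, *Valued Fields*, Cor. 4.1.4). So it extends uniquely to $L$, and the extension is again henselian. By Ostrowski's theorem (Engler–Prestel, Thm. 3.3.3), $[L:K]=efp^d$ with $e=[\Gamma_L:\Gamma_K]$, $f$ the residue degree and $d\ge0$. Here $f=1$ because $k$ is algebraically closed, and $d=0$ because $p\nmid m$. So $e=m$, and $m\Gamma_L\subset\Gamma_K$. The order on $\Gamma_L\subset\Gamma_K\otimes\mathbb Q=\mathbb Q^{N+1}$ is the unique extension of the order of $\Gamma_K$, which is the lexicographic one. For the last claim choose integers with $mm^*=1+ps$. Then $g=m^*(mg)-p(sg)$ for $g\in\Gamma_L$, with $mg\in\Gamma_K$. So $\Gamma_K/p\Gamma_K\to\Gamma_L/p\Gamma_L$ is surjective. Both groups $\Gamma_K\subseteq\Gamma_L\subseteq\frac1m\mathbb Z^{N+1}$ are free of rank $N+1$, so both quotients have $\mathbb F_p$-dimension $N+1$, and the map is an isomorphism.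

**Part (b)** says that only negative values matter modulo $\wp$. The reduction of $X^p-X-a$ has a root in the algebraically closed field $k$, and it is simple because the derivative is $-1$. Apply Hensel's lemma.

**Part (c)** lets us use monomials in the $t_i$ as a basis over $L^p$. Suppose $[F:F^p]=q<\infty$. Then $F((t))^p=F^p((t^p))$. We have $[F((t)):F((t^p))]=p$, with basis $1,t,\dots,t^{p-1}$. And $[F((t^p)):F^p((t^p))]=q$, since a finite $F^p$-basis of $F$ serves as a basis coefficientwise. So $[F((t)):F((t))^p]=pq$. Starting with $[k:k^p]=1$, induction gives $[K:K^p]=p^{N+1}$, and (C2) gives $[L:L^p]=p^{N+1}$. $\square$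

The next lemma puts a first slot into the form that Proposition 3 needs. It works inside a subfield $F$, provided $F$ contains elements of independent values that form a basis of monomials over $F^p$.

**Lemma 5.** Let $F\subset L$ be a subfield and $x_1,\dots,x_r\in F^\times$ with $v(x_1),\dots,v(x_r)$ independent in $\Gamma_L/p\Gamma_L$ and $[F:F^p]=p^r$. Then for each $a\in F$ there is $R\in F$ with $a-R\in\wp(L)$ and either $R=0$, or
$$v(R)<0,\qquad v(R)\notin p\Gamma_L,\qquad v(R)\in p\Gamma_L+\sum_s\mathbb Zv(x_s).$$

*Proof.* **Step 1: splitting off $p$-th powers.** We separate the part of an element that $\wp$ can shrink. By (C1) the $p^r$ monomials $x^I$ are $F^p$-independent, so they form a basis of $F$ over $F^p$. Let $W=\bigoplus_{I\ne0}F^px^I$. Every $a\in F$ is uniquely $e^p+r$ with $e\in F$, $r\in W$, and $v(a)=\min(p\,v(e),v(r))$ by (C1). Each nonzero $w\in W$ has the value of one of its terms $c_I^px^I$ with $I\ne0$; so $v(w)\notin p\Gamma_L$ and $v(w)\in p\Gamma_L+\sum_s\mathbb Zv(x_s)$.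

**Step 2: iteration.** We replace $e^p$ by $e$ and split again. Write $a=e_0^p+r_0$ and $e_j=e_{j+1}^p+r_{j+1}$ as in Step 1, for $j\ge0$, and put $R_j=r_0+\dots+r_j\in W$. Then
$$a\equiv e_j^p+R_j\bmod\wp(F)\qquad\text{for all }j.\tag{5}$$
This holds for $j=0$. If it holds for $j$, then $e_j^p\equiv e_j=e_{j+1}^p+r_{j+1}$ modulo $\wp(F)$ gives it for $j+1$. Also $p\,v(e_{j+1})\ge v(e_j)$, since $v(e_j)=\min(p\,v(e_{j+1}),v(r_{j+1}))$.

**Step 3: $v(e_j)\ge0$ for some $j$.** This makes the process stop. Suppose $v(e_j)<0$ for all $j$. We show by induction on $s$ that the $s$ most significant coordinates of $v(e_j)$ vanish for all large $j$. For $s=0$ there is nothing to show. Suppose it holds for some $s\le N$ and all $j\ge j_0$, and let $c_j$ be the next coordinate of $v(e_j)$. For $j\ge j_0$, $v(e_j)<0$ gives $c_j\le0$, and $p\,v(e_{j+1})\ge v(e_j)$ gives $pc_{j+1}\ge c_j$. So $0\ge c_j\ge p^{-(j-j_0)}c_{j_0}$. As $c_j\in\frac1m\mathbb Z$, we get $c_j=0$ for large $j$. For $s=N+1$ this says $v(e_j)=0$ for large $j$, a contradiction.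

**Step 4: the element $R$.** Take $j$ as in Step 3. Then $v(e_j^p)\ge0$, so $e_j^p\in\wp(L)$ by Lemma 4(b), and (5) gives $a\equiv R_j\bmod\wp(L)$. If $R_j=0$ or $v(R_j)\ge0$, take $R=0$, again by Lemma 4(b). Otherwise take $R=R_j$, a nonzero element of $W$ of negative value; Step 1 gives the rest. $\square$

**Example 8.** Let $N=1$, $F=L=K$, $x=(t_0,t_1)$, $a=t_0^{-p}+t_1$. Then $e_0=t_0^{-1}$, $r_0=t_1$; next $e_1=0$, $r_1=t_0^{-1}$. So $R=t_0^{-1}+t_1$, of value $(-1,0)$, and $a-R=\wp(t_0^{-1})$.

## 7. Two reductions of the first slot: proof of Theorem A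

Let $A$ be as in Theorem A. The bound $\operatorname{ed}_p(A)\le\operatorname{ed}(A)\le n+1$ was shown in Section 2. Suppose $\operatorname{ed}_p(A)\le n$. Then there are a finite extension $L/K$ of degree prime to $p$, a field $k\subseteq E\subseteq L$ with $\operatorname{tr.deg}(E/k)\le n$, and $\omega_0\in E$, $b_i\in E^\times$ with
$$[\omega_0,b_i)_L\cong D_i:=[\omega,\beta_i)_L\qquad(i=1,\dots,n).$$
Replace $E$ by $k(\omega_0,b_1,\dots,b_n)$, so that $E$ is finitely generated. By Lemma 4(a), $v(\omega)<0$ still holds in $\Gamma_L$, and $v(\omega),v(\beta_1),\dots,v(\beta_n)$ are independent in $\Gamma_L/p\Gamma_L$. So each $D_i$ is a division algebra by Lemma 1.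

**The case $n=1$.** Rigidity is not available here, as Example 5 shows, but it is not needed. By Tsen's theorem $\operatorname{Br}(E)=0$, so $[\omega_0,b_1)_E$ is split, and so is $D_1$: a contradiction.

**The case $n\ge2$.** Let $d=\operatorname{tr.deg}(E/k)$. By (C2), $[E:E^p]=p^d\le p^n$.

**Step 1: reduce $\omega_0$ in $L$.** This step is for the second slots: it shows that $v(b_1),\dots,v(b_n)$ are independent. Apply Lemma 5 to $F=L$, $a=\omega_0$, $x=(t_0,\dots,t_N)$. This is allowed, since the $v(t_s)$ are independent in $\Gamma_L/p\Gamma_L$ by Lemma 4(a) and $[L:L^p]=p^{N+1}$ by Lemma 4(c). We get $R\in L$ with $\omega_0\equiv R\bmod\wp(L)$. If $R=0$, then $D_i\cong[\omega_0,b_i)_L$ is split by (F1), a contradiction. So $v(R)<0$ and $v(R)\notin p\Gamma_L$. By (F1), $[R,b_i)_L\cong[\omega_0,b_i)_L\cong D_i$ for all $i$. Proposition 3 with $\omega'=R$ shows that $v(b_1),\dots,v(b_n)$ are independent in $\Gamma_L/p\Gamma_L$. Note that $R$ need not lie in $E$, so its value cannot yet be used in a count over $E^p$.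

**Step 2: reduce $\omega_0$ in $E$.** This step produces a first slot whose value is controlled by the $b_i$. By Step 1 and (C1), the $p^n$ monomials $b^I$ are independent over $E^p$. With $[E:E^p]\le p^n$ this gives $[E:E^p]=p^n$. So Lemma 5 applies to $F=E$, $a=\omega_0$, $x=(b_1,\dots,b_n)$, and we get $R'\in E$ with $\omega_0\equiv R'\bmod\wp(L)$. As in Step 1, $R'\ne0$. So $v(R')<0$, $v(R')\notin p\Gamma_L$, and
$$v(R')\in p\Gamma_L+\sum_{i=1}^n\mathbb Zv(b_i).\tag{6}$$

**Step 3: contradiction.** We apply rigidity to the new first slot. By (F1), $[R',b_i)_L\cong D_i$ for all $i$. Proposition 3 with $\omega'=R'$ gives $v(R')=v(\omega)$, and that $v(\omega),v(b_1),\dots,v(b_n)$ are independent in $\Gamma_L/p\Gamma_L$. This contradicts (6).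

Hence $\operatorname{ed}_p(A)\ge n+1$. This proves Theorem A, and with it the Main Theorem. $\blacksquare$

## 8. Monomial sequences over rational function fields

Theorem A lives over $K$. To pass to $k(t_0,\dots,t_N)$ we need that $\operatorname{ed}_p$ does not grow under field extension.

**Lemma 6.** If $K_0\subseteq K_1$ are fields containing $k$ and $A\in\operatorname{LCA}_{p,n}(K_0)$, then $\operatorname{ed}_p(A_{K_1})\le\operatorname{ed}_p(A)$.

*Proof.* Let $L_0/K_0$ be finite of degree prime to $p$, with $A_{L_0}$ descending to $E\subseteq L_0$. Since $p\nmid[L_0:K_0]$, the extension is separable. So $L_0\otimes_{K_0}K_1=\prod_jL_j$ is a product of fields with $\sum_j[L_j:K_1]=[L_0:K_0]$, and some $[L_j:K_1]$ is prime to $p$. Since $E\hookrightarrow L_0\hookrightarrow L_j$, and $A_{L_j}$ is the scalar extension both of $A_{K_1}$ and of $A_{L_0}$, it descends to $E$. $\square$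

For $a\in\mathbb Z^{N+1}$ write $t^a=t_0^{a_0}\cdots t_N^{a_N}$.

**Theorem B (monomial sequences).** Let $T=k(t_0,\dots,t_N)$, $a,c_1,\dots,c_n\in\mathbb Z^{N+1}$, $\lambda,\nu_i\in k^\times$, and $A=([\lambda t^a,\nu_1t^{c_1})_T,\dots,[\lambda t^a,\nu_nt^{c_n})_T)$. If $a=0$, then $\operatorname{ed}(A)=\operatorname{ed}_p(A)=0$. If $a=p^ha'$ with $a'\notin p\mathbb Z^{N+1}$, let $\rho$ be the rank of $a',c_1,\dots,c_n$ in $\mathbb F_p^{N+1}$. Then
$$\operatorname{ed}(A)=\operatorname{ed}_p(A)=\begin{cases}\rho&\text{if }\rho\ge2,\\0&\text{if }\rho=1.\end{cases}$$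
In particular the generic sequence $([t_0,t_i))_{i=1}^n$ over $k(t_0,\dots,t_n)$ has $\operatorname{ed}=\operatorname{ed}_p=n+1$.

**Example 9.** For the pair $([t_0,t_1),[t_0,t_0t_1))$ of Section 2, $\rho$ is the rank of $(1,0),(0,1),(1,1)$, so both dimensions are $2$. For $([t_0,t_1),[t_0,t_2))$ the rank is $3$, and both dimensions are $3$.

*Proof.* If $a=0$, then $\lambda\in k=\wp(k)$, all the algebras are split by (F1), and $A$ is defined over $k$. Let $a\ne0$.

**Step 1: normalize the first slot.** We make its exponent nonzero modulo $p$. Put $\omega=\lambda^{1/p^h}t^{a'}\in T$. Since $x^p\equiv x\bmod\wp(T)$ for $x\in T$, we have $\lambda t^a=\omega^{p^h}\equiv\omega\bmod\wp(T)$. By (F1) we may replace $\lambda t^a$ by $\omega$.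

**Step 2: the upper bound.** We remove dependent second slots with (F2). Put $\beta_i=\nu_it^{c_i}$, and renumber the algebras so that $a',c_1,\dots,c_{\rho-1}$ is a basis modulo $p$ of the span of $a',c_1,\dots,c_n$. Write
$$c_i=m_ia'+\sum_{s<\rho}m_{is}c_s+pd_i,\qquad m_i,m_{is}\in\mathbb Z,\ d_i\in\mathbb Z^{N+1}.$$
Then $\beta_i$ equals $\omega^{m_i}\prod_{s<\rho}\beta_s^{m_{is}}$ times $(t^{d_i})^p$ times a constant in $k^\times$, and constants are $p$-th powers. By (F2), $[\omega,\beta_i)\cong[\omega,\prod_{s<\rho}\beta_s^{m_{is}})$. So $A$ is defined over $k(\omega,\beta_1,\dots,\beta_{\rho-1})$, of transcendence degree $\le\rho$, and $\operatorname{ed}(A)\le\rho$. If $\rho=1$, the products are empty and every algebra is isomorphic to $[\omega,1)$. This is split: in it $y^p=1$ with $y\ne1$, so $(y-1)^p=0$ with $y-1\ne0$, and it is not a division algebra. Hence for $\rho=1$ the sequence $A$ is defined over $k$, and $\operatorname{ed}(A)=\operatorname{ed}_p(A)=0$.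

**Step 3: the lower bound for $\rho\ge2$.** We embed $T$ in $K$ so that Theorem A applies. Since $a'\ne0$, we may renumber the variables, and replace one of them by its inverse if necessary, so that the $t_N$-exponent of $t^{a'}$ is negative; this changes neither $T$ nor $\rho$. In $K=k((t_0))\cdots((t_N))\supset T$ we then have $v(\omega)=a'<0$, and $v(\omega),v(\beta_1),\dots,v(\beta_{\rho-1})$ are independent modulo $p$. Let $A'$ be the subsequence $([\omega,\beta_i)_T)_{i<\rho}$. Whenever $A$ descends to a field over some $L$, so does $A'$; hence $\operatorname{ed}_p(A)\ge\operatorname{ed}_p(A')$. By Lemma 6 and Theorem A, with $\rho-1\ge1$ in place of $n$, $\operatorname{ed}_p(A')\ge\operatorname{ed}_p(A'_K)=\rho$. So $\rho\le\operatorname{ed}_p(A)\le\operatorname{ed}(A)\le\rho$.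

For the generic sequence $a=a'=(1,0,\dots,0)$ and the $c_i$ are the other unit vectors, so $\rho=n+1\ge2$. $\square$

## 9. Arbitrary base fields and other primes

**Theorem C.** Let $k_0$ be any field of characteristic $p$, and define $\operatorname{LCA}_{p,n}$ on $\mathrm{Fields}_{k_0}$. Then $\operatorname{ed}(\operatorname{LCA}_{p,n})=\operatorname{ed}_p(\operatorname{LCA}_{p,n})=n+1$. For a prime $q\ne p$, $\operatorname{ed}_q(\operatorname{LCA}_{p,n})=0$.

*Proof.* The bound $\le n+1$ holds as in Section 2, with $k_0$ in place of $k$.

**Step 1: the lower bound, by passing to an algebraic closure.** Suppose that the generic sequence $([t_0,t_i))_{i=1}^n$ over $k_0(t_0,\dots,t_n)$ descends, over an extension $L_0$ of degree prime to $p$, to $E\subseteq L_0$ with $\operatorname{tr.deg}(E/k_0)\le n$. Let $\bar k$ be an algebraic closure of $k_0$. As in the proof of Lemma 6, $L_0\otimes_{k_0(t_0,\dots,t_n)}\bar k(t_0,\dots,t_n)$ is a product of fields, and one of them, $L$ say, has degree prime to $p$ over $\bar k(t_0,\dots,t_n)$. Then $L_0$ embeds in $L$ over $k_0(t_0,\dots,t_n)$. The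 field $E$ is algebraic over $k_0(S)$ for some set $S$ of at most $n$ elements, so the compositum $E\bar k\subseteq L$ is algebraic over $\bar k(S)$ and has transcendence degree $\le n$ over $\bar k$. Over $L$ the generic sequence descends to $E\bar k$. So the generic sequence over $\bar k(t_0,\dots,t_n)$ has $\operatorname{ed}_p\le n$, which contradicts Theorem B over $\bar k$. Hence the generic sequence over $k_0(t_0,\dots,t_n)$ has $\operatorname{ed}_p\ge n+1$.

**Step 2: primes $q\ne p$, by splitting everything at once.** Let $A=([\omega,\beta_i)_K)_i\in\operatorname{LCA}_{p,n}(K)$. By (AS), adjoining a root of $X^p-X-\omega$ gives an extension $L/K$ of degree $1$ or $p$, which is prime to $q$. Over $L$ we have $\omega\in\wp(L)$, so all the algebras are split by (F1). Thus $A_L$ is defined over $k_0$, by the sequence $([0,1)_{k_0},\dots,[0,1)_{k_0})$, which is split by Example 2. So $\operatorname{ed}_q(A)=0$ for every $A$. $\square$
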